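# Gradient against function for the Dirichlet-to-Neumann operator of a planar sector

## 1. The half-plane

Let $X=\{x_1>0\}\subset\mathbb R^2$ and $Y=\{x_1=0\}$. Write $\Delta=-\partial_{x_1}^2-\partial_{x_2}^2$ for the positive Laplacian. Given $v$ on $Y$, let $w=Jv$ be the decaying solution of
$$(\Delta+1)w=0\ \text{ in }X,\qquad w|_Y=v,$$
and let $\Lambda v$ be the outer normal derivative of $w$ on $Y$. The question is: if $v$ contains only the part of the spectrum of $\Lambda$ above some level $\tau>1$, must the gradient of $w$ be strictly larger in $L^2(X)$ than $w$ itself?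

In the half-plane the answer is yes. Take the unitary Fourier transform in $x_2$, with dual variable $k$, and put $\kappa=\sqrt{1+k^2}$. The equation becomes $\partial_1^2\hat w=\kappa^2\hat w$, so $\hat w(x_1,k)=e^{-\kappa x_1}\hat v(k)$. The outer normal derivative is $-\partial_1$, so $\Lambda$ is multiplication by $\kappa$, with spectrum $[1,\infty)$.

**Proposition 1.** In the half-plane let $\tau>1$ and let $\hat v(k)=0$ wherever $\kappa<\tau$. Then $\|\nabla w\|^2\ge(1+\delta)\|w\|^2$ with $\delta=2(\tau^2-1)$.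

**Proof.** Since $\int_0^\infty e^{-2\kappa x_1}dx_1=\frac1{2\kappa}$,
$$\|w\|^2=\int\frac{|\hat v|^2}{2\kappa}\,dk,\qquad \|\nabla w\|^2=\int\frac{k^2+\kappa^2}{2\kappa}|\hat v|^2dk .$$
With $k^2=\kappa^2-1$ this gives
$$\|\nabla w\|^2-\|w\|^2=\int\Big(\kappa-\frac1\kappa\Big)|\hat v|^2dk=\int 2(\kappa^2-1)\frac{|\hat v|^2}{2\kappa}dk\ \ge\ 2(\tau^2-1)\|w\|^2 .\qquad\blacksquare\tag{1}$$

Two things happened. The operator $\Lambda$ and the quadratic form $\|\nabla w\|^2-\|w\|^2$ turned out to be functions of one and the same variable $\kappa$, and the second function is positive exactly where the first exceeds $1$. Now fold the boundary line into a wedge of opening angle $\alpha<\pi$. There is no translation invariance along $Y$ any more, and no reason for the form to be a function of $\Lambda$. What survives?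

## 2. The sector, its Dirichlet-to-Neumann form, and the conjecture

Let $\alpha\in(0,\pi]$ and let $X$ be the planar sector of opening angle $\alpha$ with vertex $0$, symmetric about the positive $x_1$-axis. Its boundary $Y$ consists of two rays. Throughout,
$$\beta=\alpha/2,\qquad T=\tan\beta,\qquad \nu=\text{outer unit normal},\qquad \nabla^2=\partial_1^2+\partial_2^2=-\Delta .$$
On the upper ray $\nu=(-\sin\beta,\cos\beta)$. We use polar coordinates $(r,\theta)$ with $|\theta|<\beta$ in $X$. Norms of functions on $X$ are $L^2(X)$ norms, norms and inner products $(\cdot,\cdot)$ of functions on $Y$ are those of $L^2(Y)$. Put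
$$E(u,w)=\int_X\nabla u\cdot\overline{\nabla w}+u\bar w,\qquad E(u)=E(u,u),\qquad Q(u)=\|\nabla u\|^2-\|u\|^2 .$$

**Definition 1 (trace space, solution, operator).** Let $\mathcal V\subset L^2(Y)$ be the space of traces on $Y$ of functions in $H^1(X)$. The kernel of the trace map is $H_0^1(X)$. For $v\in\mathcal V$ let $w=Jv$ be the $H^1$ function with trace $v$ which is $E$-orthogonal to $H^1_0(X)$. It exists and is unique by Hilbert-space projection, it minimizes $E$ among functions with trace $v$, and it is the $H^1$ solution of $(\Delta+1)w=0$, $w|_Y=v$. Let $\lambda[v]=E(Jv)$, and let $\Lambda$ be the self-adjoint operator of this form.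

To see that the form is closed, integrate $\partial_1|u|^2$ over $X$. As $\nu_1=-\sin\beta$ on $Y$,
$$\sin\beta\int_Y|u|^2=-2\,\mathrm{Re}\int_X\bar u\,\partial_1u\le E(u),\qquad u\in H^1(X).\tag{2}$$
If $v_j$ is Cauchy for the form, then $Jv_j$ converges in $H^1(X)$ to some $w$. This $w$ is $E$-orthogonal to $H^1_0$, so $w=J(w|_Y)$, and by (2) $v_j\to w|_Y$ in $L^2(Y)$. The space $\mathcal V$ is dense, since it contains all smooth functions with compact support on the open rays. So the representation theorem applies: $\mathcal V$ is the domain of $\Lambda^{1/2}$ and $\lambda[v]=\|\Lambda^{1/2}v\|^2$. Because $E(Jv,g)=0$ for $g\in H_0^1(X)$,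
$$\lambda[v,\varphi]=E(Jv,\Phi)\quad\text{for every } \Phi\in H^1(X)\text{ with trace }\varphi .\tag{3}$$
By Green's formula, $\Lambda v=\partial_\nu Jv$ when $Jv$ is smooth enough. With the inner normal this is minus the normal derivative. The essential spectrum of $\Lambda$ is $[1,\infty)$. $\Lambda$ commutes with the reflection $x_2\mapsto-x_2$ and with complex conjugation. A function $v$ on $Y$ is symmetric if it is even under the reflection and antisymmetric if it is odd.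

**Definition 2 (spectral projector).** $P_\tau$ is the spectral projector of $\Lambda$ onto $(-\infty,\tau)$. We use constantly that if $p\in\mathrm{Ran}\,P_\tau$, then $p\in\mathcal V$ and $\lambda[p]\le\tau\|p\|^2$; if $v\in\mathrm{Ran}(I-P_\tau)\cap\mathcal V$, then $\lambda[v]\ge\tau\|v\|^2$; and for $v\in\mathcal V$, $p=P_\tau v$, one has $\lambda[v,p]=\lambda[p]$ and $(v,p)=\|p\|^2$.

**Example.** Let $\alpha<\pi$ and $w=e^{-x_1}$. Then $\nabla^2w=w$, $w\in H^1(X)$, and on $Y$ we get $\partial_\nu w=-\sin\beta\,\partial_1w=\sin\beta\,w$. So $v=e^{-r\cos\beta}$ is a symmetric eigenfunction of $\Lambda$ with eigenvalue $\sin\beta<1$. Here $|\nabla w|=|w|$, so $Q(w)=0$. A gradient estimate with a gain therefore cannot hold on all data; the low spectrum must be removed.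

The estimate in question is
$$\|\nabla w\|^2\ge(1+\delta)\|w\|^2\qquad(\ast)$$
with $\delta=\delta(\tau)>0$ independent of $v$. We consider it for $v\in\mathcal V$, since otherwise $\nabla w\notin L^2$. This is the model problem at an edge of opening angle $\alpha$, after Fourier transform along the edge and scaling the dual variable to $1$. It comes from Victor Ivrii, "Spectral asymptotics for Dirichlet to Neumann operator", arXiv:1802.07524 (2018). Known there: for $\alpha\in[\pi,2\pi]$ and every $\tau>1$, $(\ast)$ holds for all $v\in\mathrm{Ran}(I-P_\tau)$; for $\alpha\in(0,\pi]$ and every $\tau>1$ it holds for all antisymmetric $v\in\mathrm{Ran}(I-P_\tau)$. The remaining case was posed as follows.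

**Conjecture.** Let $\alpha\in(0,\pi)$. For any $\tau>1$ and any $w=Jv$ with symmetric $v\in\mathrm{Ran}(I-P_\tau)$, $(\ast)$ holds with some $\delta=\delta(\tau)>0$.

Write $Q(v)=Q(Jv)$. Since $\lambda[v]=Q(v)+2\|Jv\|^2$, the inequality $Q\ge\delta\|Jv\|^2=\frac\delta2(\lambda-Q)$ can be solved for $Q$:
$$(\ast)\iff Q(v)\ge\delta\|Jv\|^2\iff Q(v)\ge\tfrac{\delta}{2+\delta}\lambda[v].\tag{4}$$
Also $|Q(u)|\le E(u)$. The polarized form satisfies $|Q(u,u')|\le\|\nabla u\|\|\nabla u'\|+\|u\|\|u'\|\le E(u)^{1/2}E(u')^{1/2}$, and $Q(u)-Q(u')=\mathrm{Re}\,Q(u-u',u+u')$, so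
$$|Q(u)-Q(u')|\le E(u-u')^{1/2}\big(E(u)^{1/2}+E(u')^{1/2}\big).\tag{5}$$

Put
$$\Phi(z)=\Big(1+\frac{2z}{\sinh2z}\Big)\tanh^2z,\qquad \tau_*=\max_{z>0}\Phi(z)^{1/2}.$$
We have $\Phi(0+)=0$, $\Phi(\infty)=1$, and $\Phi(2)>1.06$: indeed $\sinh4<27.3$ gives $4/\sinh4>0.146$, and $\tanh^22=1-2/(1+\cosh4)>0.929$. So the maximum is attained and $\tau_*>1$; numerically $\tau_*\approx1.036$. Let $z_0\approx1.1997$ be the positive root of $z\tanh z=1$. Let $\tau_c(\alpha)$ be the infimum of the $\tau>1$ for which $(\ast)$ holds, with some $\delta>0$, for all symmetric $v\in\mathrm{Ran}(I-P_\tau)$. As $\mathrm{Ran}(I-P_\tau)$ shrinks when $\tau$ grows, $(\ast)$ holds for every $\tau>\tau_c(\alpha)$, and the conjecture says $\tau_c(\alpha)=1$.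

The conjecture is false as stated. Here is what we shall prove.

**Theorem A.** For each $\tau\in(1,\tau_*)$ there is $\alpha_0(\tau)>0$ such that for every $\alpha<\alpha_0(\tau)$ some symmetric $v\in\mathrm{Ran}(I-P_\tau)$ satisfies $\|\nabla Jv\|<\|Jv\|$.

**Theorem B.** For $\alpha=\pi/(2n+1)$, $n\ge1$, there are $\tau>1$ and a symmetric $v\in\mathrm{Ran}(I-P_\tau)$ with $\|\nabla Jv\|<\|Jv\|$.

**Theorem C.** For $\alpha\in(0,\pi)$ and all $v\in L^2(Y)$: $\|Jv\|^2\le\frac{z_0}2\|v\|^2$. The constant is optimal uniformly in $\alpha$: no smaller constant serves all $\alpha\in(0,\pi)$. Hence for $\tau>z_0$, $(\ast)$ holds on all of $\mathrm{Ran}(I-P_\tau)$, without symmetry, with $\delta=2(\tau-z_0)/z_0$.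

**Theorem D.** For each $\tau>\tau_*$ there are $\alpha_0,\delta>0$ such that $(\ast)$ holds for all $\alpha<\alpha_0$ and all symmetric $v\in\mathrm{Ran}(I-P_\tau)$. Together with Theorem A, $\lim_{\alpha\to0}\tau_c(\alpha)=\tau_*$.

**Theorem E.** For $\alpha=\pi/2$ the conjecture is true: $Q(v)\ge\frac67(1-\tau^{-2})\lambda[v]$ for symmetric $v\in\mathrm{Ran}(I-P_\tau)\cap\mathcal V$, $\tau>1$.

**Theorem F.** If at $\alpha_0\in(0,\pi)$ we have $Q(v)<0$ for some symmetric $v\in\mathrm{Ran}(I-P_{\tau_1})$, $\tau_1>1$, then $(\ast)$ fails at each $\tau\in(1,\tau_1)$ for all $\alpha$ near $\alpha_0$. So the conjecture fails on an open set containing some interval $(0,\alpha_0)$ and all $\pi/(2n+1)$, $n\ge1$. Conversely $\tau_c$ is upper semicontinuous, and $\tau_c(\alpha)\to1$ as $\alpha\to\pi/2$ and as $\alpha\to\pi^-$.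

These statements do not determine $\tau_c(\alpha)$ for every individual $\alpha$.

## 3. Bounding the interior norm by the boundary norm

The half-plane suggests a first attack. There $\|Jv\|^2=\int|\hat v|^2/(2\kappa)\le\frac12\|v\|^2$, and this alone gives $(\ast)$: on $\mathrm{Ran}(I-P_\tau)$ one has $2\|Jv\|^2\le\|v\|^2\le\tau^{-1}\lambda[v]$, so $Q(v)=\lambda[v]-2\|Jv\|^2\ge(1-\tau^{-1})\lambda[v]$. So in the sector let us look for the best constant in $\|Jv\|^2\le C\|v\|^2$ and hope for $C=\frac12$. We get $C=z_0/2\approx0.6$ instead.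

**Proof of the inequality in Theorem C.** The plan is to add two integral identities with weights depending on $d(x)=\mathrm{dist}(x,Y)$, chosen so that everything but $\|w\|^2$ is a perfect square. On $X_\pm=X\cap\{\pm x_2>0\}$ we have $d=x_1\sin\beta-|x_2|\cos\beta$, since $\beta<\pi/2$ puts the foot of the perpendicular on the ray. So $d$ is linear there and $|\nabla d|=1$.

**Step 1: the weights.** Let $L=z_0$. The square will be $|\partial_dw+tw|^2$, where $\partial_d=\nabla d\cdot\nabla$ and $t=\tanh(L-d)$; it vanishes on the profile $\cosh(L-d)$. For $d\le L$ put $s=L-d$, $t=\tanh s$,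
$$g=1-st,\qquad a=\tfrac12(t-s-st^2),$$
and for $d>L$ put $g=1$, $a=t=0$. These are continuous and Lipschitz in $d$. As $st$ increases in $s$ and $L\tanh L=1$, we have $g\ge0$ and $g(0)=0$. As $t\le s$, $a\le0$. At $d=0$, $t=1/L$ and $a(0)=\frac12(\frac1L-L-\frac1L)=-\frac L2$. With $'=d/dd$, $s'=-1$ and $t'=-(1-t^2)$, for $d<L$,
$$g'=t+s(1-t^2),\qquad a'=\tfrac12\big(-(1-t^2)+1+t^2+2st(1-t^2)\big)=t^2+st(1-t^2).$$
Hence
$$2a+g'=2t-2st^2=2gt,\qquad a'+g(1-t^2)=t^2+(1-t^2)=1,\tag{6}$$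
and (6) is trivially true for $d>L$.

**Step 2: two identities.** Let $w=Jv$, $v\in\mathcal V$. Since $g$ is bounded, Lipschitz and zero on $Y$, $gw\in H_0^1(X)$, and $\mathrm{Re}\,E(w,gw)=0$ reads
$$\int_Xg(|\nabla w|^2+|w|^2)+g'\,\mathrm{Re}(\bar w\,\partial_dw)=0.\tag{7}$$
Next apply the divergence theorem on $X_+$ and $X_-$ to $a|w|^2\nabla d$, where $|w|^2\in W^{1,1}$. Its divergence is $a'|w|^2+2a\,\mathrm{Re}(\bar w\partial_dw)$. On $Y$ the outer normal is $-\nabla d$, so the flux is $-a(0)|v|^2=\frac L2|v|^2$. On the bisector $\nabla d\cdot\nu=\cos\beta$ from either side, so the flux is $a\cos\beta|w|^2\le0$. Thus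
$$\int_Xa'|w|^2+2a\,\mathrm{Re}(\bar w\,\partial_dw)\le\tfrac L2\|v\|^2.\tag{8}$$

**Step 3: completing the square.** Add (7) to (8), use $2a+g'=2gt$ and $|\nabla w|^2\ge|\partial_dw|^2$:
$$\tfrac L2\|v\|^2\ge\int_X(a'+g)|w|^2+2gt\,\mathrm{Re}(\bar w\partial_dw)+g|\nabla w|^2\ge\int_X(a'+g-gt^2)|w|^2+g|\partial_dw+tw|^2\ge\|w\|^2$$
by the second half of (6). By density $J$ extends to $L^2(Y)$ with the same bound. For $v\in\mathrm{Ran}(I-P_\tau)\cap\mathcal V$, $\|v\|^2\le\tau^{-1}\lambda[v]$, so $\|w\|^2\le\frac{z_0}{2\tau}(\|\nabla w\|^2+\|w\|^2)$. That is $\|\nabla w\|^2\ge(\frac{2\tau}{z_0}-1)\|w\|^2$, which is $(\ast)$ with $\delta=2(\tau-z_0)/z_0$. Sharpness is proved in Section 4. $\blacksquare$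

So this route proves $(\ast)$ only for $\tau>z_0$. To see whether it could be improved, look at the shape a very narrow sector has locally: a strip.

## 4. The strip of half-height $h$, and strip waves in a narrow sector

Let $\Sigma=\{|x_2|<h\}$ and take the same datum $u(x_1)$ on both lines, with unitary Fourier transform $\hat u(k)$. Put $\kappa=\sqrt{1+k^2}$, $z=\kappa h$. Writing $J_s,\Lambda_s,E_s,\lambda_s,Q_s$ for the strip objects, $J_su$ has transform $\hat u(k)\cosh(\kappa x_2)/\cosh z$. So $\Lambda_s$ acts on even data as multiplication by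
$$H=\kappa\tanh z,\qquad\lambda_s[u]=2\int H|\hat u|^2dk .$$
For later use, since $\kappa h=z$,
$$\int_{-h}^h\cosh^2\kappa y\,dy=\frac1\kappa\Big(z+\frac{\sinh2z}2\Big),\qquad\int_{-h}^h\sinh^2\kappa y\,dy=\frac1\kappa\Big(\frac{\sinh2z}2-z\Big),$$
$$\int_{-h}^h\big((k^2-1)\cosh^2\kappa y+\kappa^2\sinh^2\kappa y\big)dy=\frac1\kappa\big(k^2\sinh2z-2z\big).\tag{9}$$
Dividing (9) by $\cosh^2z$,
$$Q_s(u)=2\int b\,|\hat u|^2dk,\qquad b=\frac{k^2\sinh2z-2z}{2\kappa\cosh^2z}=H\,\frac{k^2-2z/\sinh2z}{\kappa^2}.\tag{10}$$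

**Where the first attack loses.** At frequency $k$ the ratio $2\|J_su\|^2/\|u\|^2$ is $\frac1\kappa(\tanh z+z\,\mathrm{sech}^2z)$. At $k=0$ the derivative in $z$ of $\tanh z+z\,\mathrm{sech}^2z$ is $2\,\mathrm{sech}^2z\,(1-z\tanh z)$. So the maximum is at $z_0$, and its value is $\frac1{z_0}+z_0(1-\frac1{z_0^2})=z_0$. The constant in Theorem C is thus attained at $k=0$, $h=z_0$. But there $\Lambda_s=H=\tanh z_0=1/z_0<1$: the extremal wave is exactly what $I-P_\tau$ throws away. The argument of Section 3 used the spectral condition only through $\|v\|^2\le\tau^{-1}\lambda[v]$, and so compared extremes attained at different frequencies.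

**Reading $H$ and $b$ at the same frequency.** By (10), $b<0$ if and only if $k^2<2z/\sinh2z$. For given $k$, the number $z=\kappa h$ is arbitrary as $h$ varies. So some half-height and frequency have $b<0$ and $H>\tau$ if and only if for some $z$ one can choose $k$ with
$$k^2<\frac{2z}{\sinh2z},\qquad(1+k^2)\tanh^2z>\tau^2,$$
that is, if and only if $\Phi(z)>\tau^2$ for some $z$, that is, $\tau<\tau_*$. Since $\tau_*>1$, strips of suitable height contain waves with $\Lambda_s>\tau>1$ and $Q_s<0$. A narrow sector contains strips of every height, approximately, over long stretches. So one should cut such a wave off and put it in the sector.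

**Lemma 1 (truncated strip waves).** Fix $k\ge0$, $z>0$ and a real $\chi\in C_c^\infty(-1,1)$ with $\int\chi^2=1$. Put $\kappa=\sqrt{1+k^2}$, $\mu=\kappa\tanh z$, $h=z/\kappa$, $\ell=T^{-1/2}$, and for $T$ so small that $h/T>2\ell$
$$W(x)=\chi\Big(\frac{x_1-h/T}\ell\Big)e^{ikx_1}\cosh(\kappa x_2),\qquad F=(-\nabla^2+1)W .$$
With constants independent of $T$, as $T\to0$:

1. $\|F\|\le CT^{1/2}\ell^{1/2}$;
2. $\|\partial_\nu W-\mu W\|_{L^2(Y)}\le CT^{1/2}\ell^{1/2}$;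
3. $E(W)\le C\ell$ and $Q(W)=\ell\big[\frac1\kappa(k^2\sinh2z-2z)+O(T^{1/2})\big]$;
4. $\|W\|^2=\ell\big[\frac1\kappa(z+\frac12\sinh2z)+O(T^{1/2})\big]$ and $\|W|_Y\|^2=2\ell\big[\cosh^2z+O(T^{1/2})\big]$;
5. $E(W-J(W|_Y))\le\|F\|^2$.

**Proof.** On $\mathrm{supp}\,W$, $|x_1-h/T|\le\ell$, so the half-height of the sector is $x_1T=h+O(\ell T)=h+O(T^{1/2})$. In particular the support stays away from the vertex and has bounded height.

(1) As $e^{ikx_1}\cosh\kappa x_2$ solves $\nabla^2w=w$, we get $F=-(2ik\chi'/\ell+\chi''/\ell^2)e^{ikx_1}\cosh\kappa x_2$. Hence $\|F\|^2\le C\ell^{-2}\cdot\ell$, and $\ell^{-1/2}=\ell^{-1}\ell^{1/2}=T^{1/2}\ell^{1/2}$.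

(2) On the upper ray $\partial_\nu W=\cos\beta\,\partial_2W-\sin\beta\,\partial_1W$, with $\cos\beta=1+O(T^2)$, $\sin\beta=O(T)$ and bounded derivatives of $W$. Since $\kappa x_1T=z+O(T^{1/2})$ and $\kappa\sinh z=\mu\cosh z$, $\kappa\sinh(\kappa x_1T)-\mu\cosh(\kappa x_1T)=O(T^{1/2})$. So $\partial_\nu W-\mu W=O(T^{1/2})$ on a set of length $O(\ell)$. The lower ray is the same by evenness.

(3) As $\chi$ is real, $|\partial_1W|^2=(\chi'^2\ell^{-2}+k^2\chi^2)\cosh^2\kappa x_2$. The term with $\chi'^2$ integrates to $O(\ell^{-1})=O(\ell T)$. In the rest, integrate first in $x_2$ over $|x_2|<x_1T=h+O(T^{1/2})$, use (9), and then $\int\chi^2((x_1-h/T)/\ell)\,dx_1=\ell$. The bound on $E(W)$ is clear.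

(4) The same computation with the first integral before (9); on $Y$ arc length is $dx_1/\cos\beta$.

(5) Let $g=W-J(W|_Y)\in H_0^1$. For $\psi\in H_0^1$, $E(g,\psi)=E(W,\psi)=\int F\bar\psi$. With $\psi=g$: $E(g)\le\|F\|\,\|g\|\le\|F\|E(g)^{1/2}$. $\blacksquare$

**Sharpness in Theorem C.** Take $k=0$, $\kappa=1$, $z=z_0$ and $v=W|_Y$. By (5) and (1), $\|W-Jv\|^2=O(T\ell)=O(1)$, while $\|W\|^2$ is of order $\ell\to\infty$. By (4), as $\alpha\to0$,
$$\frac{\|Jv\|^2}{\|v\|^2}\to\frac{z_0+\sinh z_0\cosh z_0}{2\cosh^2z_0}=\tfrac12\big(\tanh z_0+z_0\,\mathrm{sech}^2z_0\big)=\frac{z_0}2 .$$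
So no constant below $z_0/2$ works for all $\alpha$. This completes Theorem C. $\blacksquare$

## 5. Narrow sectors: the wave survives the spectral projector

**Proof of Theorem A.** The truncated wave has $Q<0$ and nearly satisfies $\Lambda v=\mu v$ with $\mu>\tau$. The point to prove is that its component in $\mathrm{Ran}\,P_\tau$ is negligible.

**Step 1: parameters.** Let $1<\tau<\tau_*$. Choose $z$ with $\Phi(z)>\tau^2$, then $k>0$ with $k^2$ slightly below $2z/\sinh2z$ so that $\mu=\kappa\tanh z>\tau$. For instance $z=2$, $k^2=0.1$ has $k^2<4/\sinh4$ and $\mu\approx1.011$. Take $W,F$ from Lemma 1, $v=W|_Y$ (symmetric), $w=Jv$, $g=W-w\in H^1_0$, $\eta=\|\partial_\nu W-\mu W\|_{L^2(Y)}$. By Lemma 1(3), $Q(W)\le\ell(-c+CT^{1/2})$ with $c=\frac1\kappa(2z-k^2\sinh2z)>0$.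

**Step 2: the low component is small.** Let $p=P_\tau v$. Then $\|Jp\|^2\le E(Jp)=\lambda[p]\le\tau\|p\|^2$, and
$$\lambda[v,p]-\mu(v,p)=\lambda[p]-\mu\|p\|^2\le-(\mu-\tau)\|p\|^2 .$$
On the other hand $\lambda[v,p]=E(w,Jp)=E(W,Jp)$ because $E(g,Jp)=0$. Green's formula gives
$$\lambda[v,p]-\mu(v,p)=\int_XF\,\overline{Jp}+\int_Y(\partial_\nu W-\mu W)\bar p .$$
The right side is at most $(\sqrt\tau\|F\|+\eta)\|p\|$ in modulus. Therefore
$$\|p\|\le\frac{\sqrt\tau\|F\|+\eta}{\mu-\tau}\le CT^{1/2}\ell^{1/2}.$$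

**Step 3: conclusion.** Let $v_1=(I-P_\tau)v$ and $w_1=Jv_1=W-g-Jp$. By Lemma 1(5), $E(w_1-W)^{1/2}\le\|F\|+\sqrt\tau\|p\|\le CT^{1/2}\ell^{1/2}$. With $E(W)\le C\ell$ and (5), $|Q(w_1)-Q(W)|\le CT^{1/2}\ell$. So $Q(w_1)\le\ell(-c+CT^{1/2})<0$ for small $\alpha$. The vector $v_1$ is symmetric, nonzero, and in $\mathrm{Ran}(I-P_\tau)$, and $\|\nabla w_1\|<\|w_1\|$. So $(\ast)$ fails for every $\delta\ge0$. $\blacksquare$

This disproves the conjecture.

## 6. The exact small-angle threshold $\tau_*$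

**Proof of Theorem D.** We must show that for small angles nothing worse happens than in strips. The idea is to cut $w$ into pieces of length $\ell=T^{-1/2}$: long compared with $1$, so that cutting costs little, and short compared with $1/T$, so that each piece lives in an almost exact strip. The difficulty is to transfer the spectral condition $v\in\mathrm{Ran}(I-P_\tau)$ to the strips. We do it through a polynomial in the resolvent.

**Step 1: the strip inequality.** Let $\tau_*<\tau'<\tau$. Let $f$ be continuous with $0\le f\le1$, $f=1$ on $[0,\tau']$ and $f=0$ on $[\tau,\infty)$. If $H\ge\tau'$, then $\Phi(z)\le\tau_*^2$ gives $1+\frac{2z}{\sinh2z}\le\frac{\tau_*^2}{\tanh^2z}\le\frac{\tau_*^2}{\tau'^2}\kappa^2$, so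
$$k^2-\frac{2z}{\sinh2z}=\kappa^2-\Big(1+\frac{2z}{\sinh2z}\Big)\ge c\,\kappa^2,\qquad c=1-\frac{\tau_*^2}{\tau'^2}\in(0,1),$$
and $b\ge cH$ by (10). Always $|b|\le H$, since $0<2z/\sinh2z\le1$. So $b-cH\ge0$ if $H\ge\tau'$ and $b-cH\ge-2H\ge-2\tau'$ if $H<\tau'$. As $\|u\|^2_{L^2(\partial\Sigma)}=2\int|\hat u|^2$ and $f(H)=1$ for $H<\tau'$, for even data and every $h$
$$Q_s(u)\ge c\,\lambda_s[u]-2\tau'\|f(\Lambda_s)u\|^2.\tag{11}$$

**Step 2: setting.** Let $\epsilon>0$. The function $x\mapsto f(x^{-1}-1)$ on $(0,1]$ extends continuously by $0$ to $x=0$. By Weierstrass there is a polynomial $p$ with $|f(\lambda)-p((1+\lambda)^{-1})|\le\epsilon$ on $[0,\infty)$. Put $R=(\Lambda+1)^{-1}$, $R_s=(\Lambda_s+1)^{-1}$. Let $w=Jv$ with symmetric $v\in\mathrm{Ran}(I-P_\tau)$, normalized by $E(w)=1$. Then $\|v\|^2\le1/\tau<1$ and $f(\Lambda)v=0$. Constants $C$ do not depend on $p,\epsilon,T,v$. Constants $C_p$ and $O_p(\cdot)$ may depend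 on $p$. $o(1)$ means: tends to $0$ as $T\to0$ for fixed $p,\epsilon$, uniformly in $v$.

Put $d_0=\frac1{16}$. Fix a real $\rho\in C_c^\infty(\mathbb R)$ with support $[-1,1]$ and $\sum_{m\in\mathbb Z}\rho(s-m)^2=1$. Let $c_j=d_0/T+(j-1)\ell$ for $j\ge1$, $\eta_j(x_1)=\rho((x_1-c_j)/\ell)$ for $j\ge1$, and $\eta_0=\big(\sum_{m\le0}\rho((x_1-c_1-(m-1)\ell)/\ell)^2\big)^{1/2}$. Then $\sum_{j\ge0}\eta_j^2=1$, $|\eta_j'|\le C/\ell$ (for $\eta_0$ because the length of a vector function has derivative at most that of the vector), the supports have bounded overlap, $\mathrm{supp}\,\eta_0\subset\{x_1\le d_0/T\}$, and for $j\ge1$ $\mathrm{supp}\,\eta_j\subset\{|x_1-c_j|\le\ell\}$ with $c_j\ge d_0/T$. Let $\Omega_j=X\cap\mathrm{supp}\,\eta_j$ and let $E_{\Omega_j}$ be $E$ with integration over $\Omega_j$.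

**Step 3: the resolvent almost commutes with the cutoffs.** Let $\chi=\chi(x_1)$ be real, bounded and Lipschitz, $\xi,\zeta\in L^2(Y)$, $u=R\xi$, $q=R\zeta$. Then $([R,\chi]\xi,\zeta)=(\chi\xi,q)-(\chi u,\zeta)=(\lambda+1)[u,\chi q]-(\lambda+1)[\chi u,q]$, and the $L^2$ parts cancel. By (3) with the extensions $\chi Jq$ and $\chi Ju$,
$$([R,\chi]\xi,\zeta)=E(Ju,\chi Jq)-E(\chi Ju,Jq)=\int_X\nabla\chi\cdot\big(\overline{Jq}\,\nabla Ju-Ju\,\overline{\nabla Jq}\big).$$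
From $\lambda[u]+\|u\|^2=(\xi,u)\le\|\xi\|\|u\|$ and $\|u\|\le\|\xi\|$ we get $E(Ju)\le\|\xi\|^2$, and likewise $E(Jq)\le\|\zeta\|^2$. Hence $\|[R,\chi]\|\le\sup|\chi'|$. Now let $(\zeta_j)$ be a finite sequence and $q_j=R\zeta_j$. Then
$$\Big|\sum_j([R,\eta_j]\xi,\zeta_j)\Big|\le\frac C\ell\sum_jE_{\Omega_j}(Ju)^{1/2}\|\zeta_j\|\le\frac C\ell\,\|\xi\|\Big(\sum_j\|\zeta_j\|^2\Big)^{1/2}$$
by bounded overlap. Choosing $\zeta_j=[R,\eta_j]\xi$ gives $\sum_j\|[R,\eta_j]\xi\|^2\le C\ell^{-2}\|\xi\|^2$. Expanding $[R^m,\eta_j]=\sum_{i=0}^{m-1}R^i[R,\eta_j]R^{m-1-i}$ and using $\|R\|\le1$, $\sum_j\|[p(R),\eta_j]\xi\|^2\le C_p\ell^{-2}\|\xi\|^2$. Finally $\|p(R)v\|=\|(p(R)-f(\Lambda))v\|\le\epsilon\|v\|$, and $p(R)\eta_jv=\eta_jp(R)v+[p(R),\eta_j]v$, so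
$$\sum_{j\ge0}\|p(R)\eta_jv\|^2\le2\epsilon^2\|v\|^2+o(1).\tag{12}$$

**Step 4: straightening a window.** Fix $j\ge1$, $h=c_jT\ge d_0$, $\Sigma=\{|x_2|<h\}$ and
$$\Theta(x)=\Big(x_1,\ x_2\,\frac{h}{x_1T}\Big)=\Big(x_1,\frac{c_j}{x_1}x_2\Big),\qquad\Theta:X\to\Sigma\cap\{x_1>0\}.$$
Let $m_0=\deg p+1$ and consider the window $|x_1-c_j|\le(m_0+3)\ell$. For small $T$ we have $x_1\ge c_j/2$ in it. The entries of the Jacobian matrix are $1$, $0$, $\frac{c_j}{x_1}=1+O_p(\ell T/d_0)$ and $-x_2c_j/x_1^2=O(T)$, since $|x_2|\le x_1T$. So the Jacobian matrix is $I+O_p(T^{1/2})$, uniformly in $j$. By change of variables, for $U,V\in H^1(X)$ supported in the window,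
$$E_s(U\circ\Theta^{-1},V\circ\Theta^{-1})=E(U,V)+O_p(T^{1/2})E(U)^{1/2}E(V)^{1/2},\tag{13}$$
and similarly for $Q$. Let $\iota$ transplant boundary functions by the abscissa: $(\iota u)(x_1,\pm h)=u(x_1,\pm x_1T)$. Then $(\iota u_1,\iota u_2)=\cos\beta\,(u_1,u_2)$, with $\cos\beta=1+O(T^2)$. Let $\chi^{(m)}=\kappa_m((x_1-c_j)/\ell)$, with $\kappa_m$ smooth, $0\le\kappa_m\le1$, $\kappa_m=1$ on $[-m,m]$, $\mathrm{supp}\,\kappa_m\subset[-m-1,m+1]$. Note $\ell^{-1}=T^{1/2}$.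

**Lemma 2.** Let $0\le m\le m_0-1$ and let $y\in L^2(Y)$ be supported where $|x_1-c_j|\le(m+1)\ell$, so that $\chi=\chi^{(m+1)}$ equals $1$ there. Then $\|R_s\iota y-\iota\chi Ry\|\le C_pT^{1/2}\|y\|$.

**Proof.** Let $q=Ry$, $\psi\in L^2(\partial\Sigma)$, $\Psi=J_sR_s\psi$, so $E(Jq)\le\|y\|^2$ and $E_s(\Psi)\le\|\psi\|^2$ as in Step 3. Let $\chi^\sharp=\chi^{(m+2)}$, which is $1$ on $\mathrm{supp}\,\chi$, and let $\Psi^\flat=(\chi^\sharp\Psi)\circ\Theta$ with trace $\psi^\flat$. Thus $\iota\psi^\flat=\chi^\sharp R_s\psi$ and $E(\Psi^\flat)\le C\|\psi\|^2$. The function $\iota\chi q$ is the trace of $(\chi Jq)\circ\Theta^{-1}$, so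
$$(\iota\chi q,\psi)=(\lambda_s+1)[\iota\chi q,R_s\psi]=E_s\big((\chi Jq)\circ\Theta^{-1},\chi^\sharp\Psi\big)+(\iota\chi q,\chi^\sharp R_s\psi).$$
By (13) and the rule for $\iota$, this equals $E(\chi Jq,\Psi^\flat)+(\chi q,\psi^\flat)+O_p(T^{1/2})\|y\|\|\psi\|$. Moving $\chi$ across costs $|\nabla\chi|=O(\ell^{-1})$:
$$E(\chi Jq,\Psi^\flat)=E(Jq,\chi\Psi^\flat)+\int\nabla\chi\cdot\big(Jq\,\overline{\nabla\Psi^\flat}-\overline{\Psi^\flat}\,\nabla Jq\big)=\lambda[q,\chi\psi^\flat]+O_p(\ell^{-1})\|y\|\|\psi\| .$$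
The main terms add up to $(\lambda+1)[q,\chi\psi^\flat]=(y,\chi\psi^\flat)=(y,\psi^\flat)$, as $\chi=1$ on $\mathrm{supp}\,y$. Finally $(y,\psi^\flat)=(\cos\beta)^{-1}(\iota y,\chi^\sharp R_s\psi)=(\iota y,R_s\psi)+O(T^2)\|y\|\|\psi\|=(R_s\iota y,\psi)+O(T^2)\|y\|\|\psi\|$. Since $\psi$ is arbitrary, the lemma follows. $\blacksquare$

**Step 5: transferring the spectral condition.** Let $u\in L^2(Y)$ be supported in $\mathrm{supp}\,\eta_j$. For $m\ge1$, $\chi^{(m)}u=u$, so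
$$(1-\chi^{(m)})R^mu=-[\chi^{(m)},R^m]u=O_p(\ell^{-1})\|u\|.\tag{14}$$
We claim that for $1\le m\le\deg p$
$$R_s^m\iota u=\iota\chi^{(m)}R^mu+O_p(T^{1/2})\|u\| .$$
For $m=1$ this is Lemma 2 with $m=0$ and $y=u$. If it holds for $m$, apply $R_s$, and then Lemma 2 to $y=\chi^{(m)}R^mu$, which is supported in $|x_1-c_j|\le(m+1)\ell$. This gives $R_s^{m+1}\iota u=\iota\chi^{(m+1)}R\chi^{(m)}R^mu+O_p(T^{1/2})\|u\|$, and $R\chi^{(m)}R^mu=R^{m+1}u+O_p(\ell^{-1})\|u\|$ by (14).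

Since $\chi^{(m_0)}-\chi^{(m)}=\chi^{(m_0)}(1-\chi^{(m)})$ for $m<m_0$, (14) lets us replace each $\chi^{(m)}$ by $\chi^{(m_0)}$. For the constant term of $p$, $\iota u=\iota\chi^{(m_0)}u$. So $p(R_s)\iota u=\iota\chi^{(m_0)}p(R)u+O_p(T^{1/2})\|u\|$. With $u=\eta_jv$ and $\|f(\Lambda_s)\cdot\|\le\|p(R_s)\cdot\|+\epsilon\|\cdot\|$,
$$\|f(\Lambda_s^{(j)})\iota\eta_jv\|\le\|p(R)\eta_jv\|+(\epsilon+o(1))\|\eta_jv\|$$
uniformly in $j$, where $\Lambda_s^{(j)}$ is the operator of the $j$-th strip. Squaring, summing, and using (12) and $\|v\|<1$,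
$$\sum_{j\ge1}\|f(\Lambda_s^{(j)})\iota\eta_jv\|^2\le C\epsilon^2+o(1).\tag{15}$$

**Step 6: the pieces are almost strip solutions.** Let $W_j=(\eta_jw)\circ\Theta^{-1}$ and $g_j=W_j-J_s\iota\eta_jv\in H_0^1(\Sigma)$. For $\psi\in H_0^1(\Sigma)$ put $\psi^\flat=(\chi^{(1)}\psi)\circ\Theta\in H_0^1(X)$. As $\chi^{(1)}=1$ on $\mathrm{supp}\,\eta_j$, (13) gives
$$E_s(g_j,\psi)=E_s(W_j,\chi^{(1)}\psi)=E(\eta_jw,\psi^\flat)+O(T^{1/2})E(\eta_jw)^{1/2}E_s(\psi)^{1/2},$$
$$E(\eta_jw,\psi^\flat)=E(w,\eta_j\psi^\flat)+\int\nabla\eta_j\cdot\big(w\,\overline{\nabla\psi^\flat}-\overline{\psi^\flat}\,\nabla w\big),\qquad E(w,\eta_j\psi^\flat)=0 .$$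
With $\psi=g_j$ we get $E_s(g_j)\le CT\big(E(\eta_jw)+E_{\Omega_j}(w)\big)$, and since $\sum_jE(\eta_jw)\le C$ and $\sum_jE_{\Omega_j}(w)\le C$, $\sum_{j\ge1}E_s(g_j)=o(1)$. By (5) in the strips, Cauchy–Schwarz in $j$, and (13),
$$\sum_{j\ge1}Q_s(\iota\eta_jv)=\sum_{j\ge1}Q(\eta_jw)+o(1),\qquad\sum_{j\ge1}\lambda_s[\iota\eta_jv]=\sum_{j\ge1}E(\eta_jw)+o(1).$$
The data $\iota\eta_jv$ are even, so (11) and (15) yield
$$\sum_{j\ge1}Q(\eta_jw)\ge c\sum_{j\ge1}E(\eta_jw)-C\epsilon^2-o(1).\tag{16}$$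

**Step 7: the corner piece.** Let $u=\eta_0w$. It lives where the half-height $x_1T$ is at most $d_0$. For $0<x_2<x_1T$,
$$|u(x_1,x_2)|^2\le2|u(x_1,x_1T)|^2+2x_1T\int_0^{x_1T}|\partial_2u(x_1,y)|^2dy .$$
Integrating over $X_+$, adding the mirror image, and using $dx_1\le$ arc length, $\|u\|^2\le2d_0\|\eta_0v\|^2+2d_0^2E(u)$. Moreover, as $u$ extends $\eta_0v$ and $f=1$ on $[0,\tau']$,
$$E(u)\ge\lambda[\eta_0v]\ge\tau'\big(\|\eta_0v\|^2-\|f(\Lambda)\eta_0v\|^2\big)\ge\tau'\|\eta_0v\|^2-C\epsilon^2-o(1),$$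
because $\|f(\Lambda)\eta_0v\|\le\|p(R)\eta_0v\|+\epsilon\|\eta_0v\|$ and (12). So
$$Q(u)=E(u)-2\|u\|^2\ge\Big(1-4d_0^2-\frac{4d_0}{\tau'}\Big)E(u)-C\epsilon^2-o(1)\ge\tfrac12E(u)-C\epsilon^2-o(1),\tag{17}$$
since $4d_0^2=\frac1{64}$ and $4d_0/\tau'<\frac14$.

**Step 8: summation.** Since $\sum_j\eta_j\eta_j'=0$, $\sum_j|\nabla(\eta_jw)|^2=|\nabla w|^2+\sum_j|\eta_j'|^2|w|^2$. So $\sum_jQ(\eta_jw)=Q(w)+o(1)$ and $\sum_jE(\eta_jw)\ge E(w)=1$. With $c_*=\min(c,\frac12)$, (16) and (17) give $Q(w)\ge c_*-C\epsilon^2-o(1)$. Choose first $\epsilon$ with $C\epsilon^2\le\frac14c_*$, then $p$, then $T$ small: $Q(w)\ge\frac12c_*E(w)$, and (4) gives $(\ast)$ with $\delta$ independent of $\alpha<\alpha_0$. Hence $\limsup_{\alpha\to0}\tau_c(\alpha)\le\tau_*$, and Theorem A gives $\liminf_{\alpha\to0}\tau_c(\alpha)\ge\tau_*$. $\blacksquare$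

## 7. The angles $\pi/(2n+1)$: an indefinite form at the threshold

For these angles a finite sum of exponentials solves the boundary problem exactly. The failure now comes from a different place, the bottom $\lambda=1$ of the continuous spectrum. There are packets $V_\varepsilon$ just above the threshold with $Q(V_\varepsilon)\to0$. If $Q$ were nonnegative on data above the threshold, then by Cauchy–Schwarz $Q(V_\varepsilon,\psi)\to0$ for every fixed packet $\psi$. We show that for some $\psi$ the limit is not zero.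

**Proof of Theorem B.** Let $n\ge1$, $\beta=\frac{\pi}{2(2n+1)}$, so $(2n+1)\beta=\frac\pi2$. Symmetric functions on $Y$ are written as functions of $r$; then $(u,w)=2\int_0^\infty u\bar w\,dr$.

**Step 1: eigenfunctions.** We build real symmetric $w_k$ with $\nabla^2w_k=w_k$ and $\partial_\nu w_k=\lambda w_k$ on $Y$, where $k=\sinh a\ge0$, $\lambda=\cosh a$. Put
$$S_j=\sin((2j-1)\beta+ia)=\lambda s_j+ik\gamma_j,\qquad s_j=\sin((2j-1)\beta),\ \gamma_j=\cos((2j-1)\beta).$$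
Let $p_0=1$, $p_{\pm(n+1)}=0$ and
$$p_j(S_j+\lambda)=p_{j-1}(S_j-\lambda),\qquad-n+1\le j\le n.\tag{18}$$
In this range $|(2j-1)\beta|<\frac\pi2$, so $\gamma_j>0$, $|s_j|<1$ and $\mathrm{Re}(S_j+\lambda)>0>\mathrm{Re}(S_j-\lambda)$. So (18) determines all $p_j$, smoothly in $k$. Since $S_{-m}=-\overline{S_{m+1}}$, (18) at $j=-m$ reads $p_{-m-1}=p_{-m}\,\overline{(S_{m+1}-\lambda)}/\overline{(S_{m+1}+\lambda)}$, and by induction $p_{-j}=\overline{p_j}$. Let
$$w_k=\sum_{j=-n}^np_j\big[e^{-r\cos(\theta-2j\beta-ia)}+e^{-r\cos(\theta+2j\beta+ia)}\big].$$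
Each exponential is $e^{-(x_1\cos c+x_2\sin c)}$ with complex $c$, and $\cos^2c+\sin^2c=1$, so $\nabla^2w_k=w_k$. Replacing $\theta$ by $-\theta$ exchanges the two terms, so $w_k$ is even. The conjugate of the first term with coefficient $p_j$ is the second term with coefficient $p_{-j}$, so $w_k$ is real.

With $e_j=e^{-r\cos((2j-1)\beta+ia)}$, at $\theta=\beta$ the bracket is $e_j+e_{j+1}$. There $\partial_\nu=r^{-1}\partial_\theta$, and $r^{-1}\partial_\theta e^{-r\cos(\theta-c)}=\sin(\theta-c)e^{-r\cos(\theta-c)}$, so the bracket contributes $-S_je_j+S_{j+1}e_{j+1}$. Hence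
$$v_k:=w_k|_Y=\sum_{j=-n}^{n+1}(p_j+p_{j-1})e_j,\qquad\partial_\nu w_k=\sum_{j=-n}^{n+1}S_j(p_{j-1}-p_j)e_j=\lambda v_k .$$
The last equality is, term by term, (18) for $-n+1\le j\le n$; for $j=n+1$ and $j=-n$ it holds because $S_{n+1}=\sin(\frac\pi2+ia)=\lambda$ and $S_{-n}=-\lambda$. As $\cos(\pm\frac\pi2+ia)=\mp ik$, we have $e_{n+1}=e^{ikr}$ and $e_{-n}=e^{-ikr}$, so
$$v_k=Ae^{ikr}+\bar Ae^{-ikr}+s_k(r),\qquad A=A(k)=p_n=\prod_{m=1}^n\frac{S_m-\lambda}{S_m+\lambda}.\tag{19}$$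
The remainder $s_k$ consists of the terms with $|e_j|=e^{-r\lambda\gamma_j}$, $\gamma_j>0$. It and its $r$-derivatives are $O(e^{-cr})$, $c>0$, uniformly for $k\in[0,K]$, and depend smoothly on $k$. In $X$, $|\theta\mp2j\beta|\le(2n+1)\beta=\frac\pi2$, so $w_k$ and its derivatives are bounded uniformly for $k\le K$. The number $A_0=A(0)=\prod\frac{s_m-1}{s_m+1}$ is real and nonzero. At $k=0$, $d\lambda/dk=0$ and $dS_m/dk=i\gamma_m$, so
$$\frac{A'(0)}{A_0}=\sum_{m=1}^ni\gamma_m\Big(\frac1{s_m-1}-\frac1{s_m+1}\Big)=\sum_{m=1}^n\frac{2i\gamma_m}{s_m^2-1}=-2i\sum_{m=1}^n\frac1{\gamma_m}.\tag{20}$$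

**Example ($\alpha=\pi/3$, $k=0$).** Here $\beta=\frac\pi6$, $s_1=\frac12$, $p_{\pm1}=-\frac13$, and
$$w_0=2e^{-r\cos\theta}-\tfrac23\big(e^{-r\cos(\theta-\pi/3)}+e^{-r\cos(\theta+\pi/3)}\big),\qquad v_0=-\tfrac23+\tfrac43e^{-\sqrt3r/2}.$$
At $\theta=\frac\pi6$: $\partial_\nu w_0=2\cdot\frac12e^{-\sqrt3r/2}-\frac23\big(-\frac12e^{-\sqrt3r/2}+1\big)=v_0$, as it should be.

**Step 2: packets decay.** For real $g\in C_c^\infty((0,\infty))$ put $w_g=\int g\,w_k\,dk$, $v_g=\int g\,v_k\,dk$. We show that $w_g$ decays rapidly with all derivatives. In the variable $a$ we have integrals $\int G(a)e^{-r\cos(\varphi-ia)}da$ with $G$ smooth of compact support in $(0,\infty)$, and their analogues with $\varphi+ia$, where $|\varphi|\le\frac\pi2$. The exponential has modulus $e^{-r\cos\varphi\cosh a}\le1$. The $a$-derivative of the exponent has modulus $r|\sin(\varphi\mp ia)|=r\sqrt{\sinh^2a+\sin^2\varphi}\ge r\sinh a$. Integrating by parts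 $M$ times in $a$ gives a bound $C_Mr^{-M}$, with $C_M$ controlled by a $C^M$ norm of $g$. Derivatives in $x$ only multiply $G$ by smooth functions $-\cos c$, $-\sin c$ of $a$. So $w_g$ is smooth up to the boundary, including the corner, and rapidly decaying. Hence $w_g=Jv_g$, and Green's formula with (3) shows $\Lambda v_g=\partial_\nu w_g=v_{\lambda g}$.

**Step 3: packets are spectrally localized.** For nonreal $\zeta$, Step 2 gives $(\Lambda-\zeta)^{-1}v_g=v_{g/(\lambda-\zeta)}$. As $\zeta$ approaches, from either side, a compact interval disjoint from $\lambda(\mathrm{supp}\,g)$, this converges, uniformly on that interval and to the same limit from both sides. Stone's formula, which expresses spectral projectors through the jump of the resolvent, shows that the spectral measure of $v_g$ vanishes there. So it lives on $\lambda(\mathrm{supp}\,g)$. Two consequences: $v_g\in\mathrm{Ran}(I-P_\tau)$ if $\lambda\ge\tau$ on $\mathrm{supp}\,g$;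 and packets with disjoint $k$-supports are orthogonal, since $\lambda$ is injective on $k>0$.

**Step 4: a virial identity for $Q$.** It writes $Q$ through boundary quantities. Let $D=r\partial_r+\frac12$ on $Y$. For packets, $\int_0^\infty(ru'w+ruw'+uw)\,dr=\int_0^\infty(ruw)'dr=0$, so $D$ is antisymmetric and $(V,DV)=0$ for real $V$. Let $u,w$ be real packets, denote their extensions by the same letters, and let $\mathcal X=x\cdot\nabla$. From $\nabla^2u=u$, $\nabla^2w=w$,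
$$\mathrm{div}\big((\mathcal Xu)\nabla w+(\mathcal Xw)\nabla u\big)=2\nabla u\cdot\nabla w+\mathcal X(\nabla u\cdot\nabla w)+\mathcal X(uw),$$
$$\mathrm{div}\big(x(\nabla u\cdot\nabla w+uw)\big)=2(\nabla u\cdot\nabla w+uw)+\mathcal X(\nabla u\cdot\nabla w+uw).$$
The difference is $-2uw$. Integrate; $x\cdot\nu=0$ on $Y$, and $\mathcal X=r\partial_r$ there:
$$(r\partial_ru,\Lambda w)+(r\partial_rw,\Lambda u)=-2\int_Xuw .$$
Adding $(\Lambda u,w)=\int_X\nabla u\cdot\nabla w+uw$, half of which goes to each term, the polarized form is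
$$Q(u,w)=(\Lambda u,Dw)+(Du,\Lambda w).\tag{21}$$

**Step 5: threshold packets cost nothing.** Let $h\in C_c^\infty(1,2)$ be real with $\int h=1$, $f_\varepsilon(k)=\varepsilon^{-1}h(k/\varepsilon)$, $V_\varepsilon=v_{f_\varepsilon}$. We show $Q(V_\varepsilon)=O(\varepsilon)$. By (21) and $(V_\varepsilon,DV_\varepsilon)=0$, $Q(V_\varepsilon)=2((\Lambda-1)V_\varepsilon,DV_\varepsilon)$. For $f$ supported in $(0,1)$, Plancherel for the oscillating part of (19) and $|s_k|\le Ce^{-cr}$ give $\|v_f\|\le C\|f\|_{L^2}$. As $0\le\lambda-1\le k^2/2$, $\|(\Lambda-1)V_\varepsilon\|\le C\|(\lambda-1)f_\varepsilon\|_{L^2}=O(\varepsilon^2\cdot\varepsilon^{-1/2})=O(\varepsilon^{3/2})$. Since $r\partial_re^{ikr}=k\partial_ke^{ikr}$,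
$$r\partial_r\int f_\varepsilon Ae^{ikr}dk=-\int\partial_k(kAf_\varepsilon)e^{ikr}dk,$$
and $\partial_k(kAf_\varepsilon)=O(\varepsilon^{-1})$ on an interval of length $\varepsilon$, so its $L^2$ norm is $O(\varepsilon^{-1/2})$. The part from $s_k$ is $O(1)$. So $\|DV_\varepsilon\|=O(\varepsilon^{-1/2})$ and $Q(V_\varepsilon)=O(\varepsilon)$.

**Step 6: the limit of the cross term.** Let $\psi=v_g$ be a fixed real packet and $\varphi=rv_0'$. By (19), $v_0=2A_0+s_0$, so $\varphi$ decays exponentially. By (21) and antisymmetry of $D$, $Q(V_\varepsilon,\psi)=(DV_\varepsilon,\Lambda\psi)-(D\Lambda V_\varepsilon,\psi)$. Since $V_\varepsilon=\int h(s)v_{\varepsilon s}ds$ and similarly for $\Lambda V_\varepsilon=v_{\lambda f_\varepsilon}$, we have, pointwise in $r$, $V_\varepsilon\to v_0$, $\Lambda V_\varepsilon\to v_0$, $r\partial_rV_\varepsilon\to\varphi$ and $r\partial_r\Lambda V_\varepsilon\to\varphi$, all bounded by $C(1+r)$. As $\psi$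 and $\Lambda\psi$ decay rapidly, dominated convergence gives $Q(V_\varepsilon,\psi)\to(\varphi+\frac12v_0,(\Lambda-1)\psi)$. Green's formula for $w_0$ (bounded with bounded gradient, $\partial_\nu w_0=v_0$) and the rapidly decaying $J\psi$ gives $(v_0,\Lambda\psi)=(v_0,\psi)$. Hence
$$Q(V_\varepsilon,\psi)\to\mathcal L:=(\varphi,(\Lambda-1)\psi)=\int g(k)(\lambda-1)(\varphi,v_k)\,dk.\tag{22}$$

**Step 7: $(\varphi,v_k)>0$ for small $k>0$.** We compute $(\varphi,v_0)$ from orthogonality. Write $A=A(k)$, $A'=A(k')$ in this step. For $\eta>0$ let $K_\eta(k,k')=\int_0^\infty e^{-\eta r}v_kv_{k'}\,dr$. The product of the oscillating parts is $AA'e^{i(k+k')r}+A\overline{A'}e^{i(k-k')r}$ plus conjugates, and $\int_0^\infty e^{iqr-\eta r}dr\to i/q$. So, locally uniformly for $k\ne k'$ in $(0,\infty)$, $K_\eta\to K$ with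
$$K(k,k')=\int_0^\infty\big[v_kv_{k'}-(v_k-s_k)(v_{k'}-s_{k'})\big]dr-\frac{2\,\mathrm{Im}(AA')}{k+k'}-\frac{2\,\mathrm{Im}(A\overline{A'})}{k-k'} .$$
The bracket is $O(e^{-cr})$. For packets with disjoint supports, $0=\int_0^\infty v_gv_{g'}dr=\lim_{\eta\to0}\iint gg'K_\eta=\iint gg'K$, so $K=0$ for $k\ne k'$:
$$\int_0^\infty\big[v_kv_{k'}-(v_k-s_k)(v_{k'}-s_{k'})\big]dr=\frac{2\,\mathrm{Im}(AA')}{k+k'}+\frac{2\,\mathrm{Im}(A\overline{A'})}{k-k'} .$$
Let $k'\to0$. As $A_0$ is real, the right side tends to $4A_0\,\mathrm{Im}A(k)/k$. Then let $k\to0$. With $v_\infty=2A_0=v_0-s_0=\lim_{r\to\infty}v_0$ and (20),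
$$\int_0^\infty(v_0^2-v_\infty^2)\,dr=4A_0\,\mathrm{Im}\frac{dA}{dk}(0)=-8A_0^2\sum_{m=1}^n\frac1{\gamma_m}=-2v_\infty^2\sum_{m=1}^n\frac1{\gamma_m}.$$
Integrating by parts,
$$(\varphi,v_0)=2\int_0^\infty rv_0'v_0\,dr=-\int_0^\infty(v_0^2-v_\infty^2)\,dr=2v_\infty^2\sum_{m=1}^n\frac1{\gamma_m}>0 .$$
For $\alpha=\pi/3$ the explicit $v_0$ gives directly $\int_0^\infty(v_0^2-\frac49)dr=\frac{16}9\big(\frac1{\sqrt3}-\frac2{\sqrt3}\big)=-\frac{16}{9\sqrt3}$, in agreement. Since $v_k\to v_0$ boundedly and $\varphi$ decays exponentially, $(\varphi,v_k)>0$ for small $k$.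

**Step 8: conclusion.** Choose $g\ge0$, $g\not\equiv0$, supported at such $k>0$; then $\mathcal L>0$. For real $t$,
$$Q(V_\varepsilon+t\psi)=Q(V_\varepsilon)+2tQ(V_\varepsilon,\psi)+t^2Q(\psi)\to2t\mathcal L+t^2Q(\psi)\qquad(\varepsilon\to0),$$
which is negative for some $t<0$. Fix this $t$, then $\varepsilon$ small enough that $Q(V_\varepsilon+t\psi)<0$ and $k\ge\varepsilon$ on $\mathrm{supp}\,g$. The vector $V_\varepsilon+t\psi$ is symmetric and, by Step 3, lies in $\mathrm{Ran}(I-P_\tau)$ with $\tau=\sqrt{1+\varepsilon^2}>1$. $\blacksquare$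

## 8. The quadrant, where the estimate is true

At $\alpha=\pi/2$ explicit eigenfunctions exist again, and $Q$ can be computed as a form in the spectral variable: a positive multiplication operator, plus a positive kernel, plus a kernel whose norm is small enough.

**Proof of Theorem E.** Rotate $X$ to $\{x>0,y>0\}$. The reflection becomes the exchange of $x$ and $y$, a symmetric datum is a function $v$ on $(0,\infty)$ placed on both axes, and $\|v\|_{L^2(Y)}^2=2\|v\|^2_{L^2(0,\infty)}$.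

**Step 1: eigenfunctions.** For $k=\sinh a>0$, $\lambda=\cosh a$ put
$$g_k(x)=\cos kx-\tfrac\lambda k\sin kx,\qquad w_k=g_k(x)e^{-\lambda y}+g_k(y)e^{-\lambda x},\qquad v_k(x)=g_k(x)+e^{-\lambda x}.$$
As $\lambda^2-k^2=1$, $\nabla^2w_k=w_k$. As $g_k(0)=1$ and $g_k'(0)=-\lambda$, on $y=0$ we have $w_k=v_k$ and $-\partial_yw_k=\lambda g_k(x)+\lambda e^{-\lambda x}=\lambda v_k$. For real $f\in C_c^\infty((0,\infty))$ let $v_f=\int fv_k\,dk$, $w_f=\int fw_k\,dk$. Integrating by parts in $k$, using $\lambda\ge1$ in the exponentials, these are smooth up to the boundary and rapidly decaying. So $w_f=Jv_f$ and $\Lambda v_f=v_{\lambda f}$. Below, unprimed quantities belong to $k$ and primed ones to $k'$, and $f'=f(k')$.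

**Step 2: norms of packets.** Let $G=\int fg_k\,dk=C-B$, where $C=\int f\cos kx\,dk$, $B=\int f\frac\lambda k\sin kx\,dk$. Plancherel for cosine and sine transforms gives $\int_0^\infty(C^2+B^2)dx=\frac\pi2\int\frac{k^2+\lambda^2}{k^2}f^2dk$. For the cross term insert $e^{-\eta x}$:
$$\int_0^\infty e^{-\eta x}\cos kx\,\sin k'x\,dx=\frac12\Big[\frac{k'+k}{(k'+k)^2+\eta^2}+\frac{k'-k}{(k'-k)^2+\eta^2}\Big].$$
Multiply by $-2ff'\lambda'/k'$ and symmetrize in $(k,k')$. The near-diagonal kernel $\frac12\frac{k'-k}{(k'-k)^2+\eta^2}\big(\frac{\lambda'}{k'}-\frac\lambda k\big)$ is bounded on $\mathrm{supp}\,f\times\mathrm{supp}\,f$ uniformly in $\eta$, so by dominated convergence the limit $\eta\to0$ has kernel minus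
$$\frac12\bigg[\frac{\lambda'/k'+\lambda/k}{k'+k}+\frac{\lambda'/k'-\lambda/k}{k'-k}\bigg]=\frac{\lambda'-\lambda}{k'^2-k^2}=\frac1{\lambda+\lambda'},$$
where we used $k'^2-k^2=\lambda'^2-\lambda^2$. So
$$\int_0^\infty G^2dx=\frac\pi2\int\frac{k^2+\lambda^2}{k^2}f^2dk-\iint\frac{ff'}{\lambda+\lambda'}\,dk\,dk'.\tag{23}$$
Next, with $S=\lambda^2+\lambda'^2-1=\lambda'^2+k^2$,
$$\int_0^\infty g_ke^{-\lambda'x}dx=\frac{\lambda'}{S}-\frac\lambda k\cdot\frac kS=\frac{\lambda'-\lambda}S,\tag{24}$$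
which is antisymmetric. In $\|v_f\|^2=\int_0^\infty(G+\int fe^{-\lambda x}dk)^2dx$ the cross term vanishes by antisymmetry, and the last square contributes $+\iint\frac{ff'}{\lambda+\lambda'}$, which cancels in (23). So $\|v_f\|^2_{L^2(0,\infty)}=\frac\pi2\int\frac{k^2+\lambda^2}{k^2}f^2dk$, and by polarization
$$\lambda[v_f]=2(v_{\lambda f},v_f)_{L^2(0,\infty)}=\pi\int\lambda\,\frac{k^2+\lambda^2}{k^2}f^2dk.\tag{25}$$

**Step 3: the form $Q$.** Write $w_f=\Gamma(x,y)+\Gamma(y,x)$, $\Gamma=\int fg_k(x)e^{-\lambda y}dk$. Apply (23) to $fe^{-\lambda y}$ and integrate in $y$; use (24) twice for the mixed product: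
$$\|\Gamma\|^2=\frac\pi2\int\frac{k^2+\lambda^2}{k^2}\frac{f^2}{2\lambda}dk-\iint\frac{ff'}{(\lambda+\lambda')^2},\qquad\iint\Gamma(x,y)\Gamma(y,x)\,dx\,dy=-\iint ff'\frac{(\lambda-\lambda')^2}{S^2}.$$
As $Q=\lambda[v_f]-2\|w_f\|^2=\lambda[v_f]-4\|\Gamma\|^2-4\iint\Gamma(x,y)\Gamma(y,x)$, and $(\lambda-\frac1\lambda)\frac{k^2+\lambda^2}{k^2}=\frac{k^2+\lambda^2}\lambda=\frac{\cosh2a}{\cosh a}$,
$$Q(v_f)=\pi\int\frac{\cosh2a}{\cosh a}f^2dk+4\iint\Big[\frac1{(\lambda+\lambda')^2}+M\Big]ff'\,dk\,dk',\qquad M=\frac{(\lambda-\lambda')^2}{S^2}.\tag{26}$$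

**Step 4: positivity.** The first kernel is positive: $\iint\frac{ff'}{(\lambda+\lambda')^2}=\int_0^\infty t\big(\int fe^{-t\lambda}dk\big)^2dt\ge0$. For $M$, write $\lambda'=\cosh b$, $s=\frac{a+b}2$, $\sigma=\frac{a-b}2$. Then $\lambda-\lambda'=2\sinh s\sinh\sigma$ and $S=\frac12(\cosh2a+\cosh2b)=\cosh2s\cosh2\sigma$, so
$$M=4q(s)q(\sigma),\qquad q(x)=\frac{\sinh^2x}{\cosh^22x}.$$
Let $\varrho=\frac{\cosh a}{\cosh2a}$ and $f=\tilde f\varrho^{1/2}$, so the first term of (26) is $\pi\|\tilde f\|^2_{L^2(dk)}$. Since $\cosh2a=2\cosh^2a-1\ge\cosh^2a$, $\varrho\,dk=\frac{\cosh^2a}{\cosh2a}da\le da$. The squared Hilbert–Schmidt norm of the kernel $M\sqrt{\varrho\varrho'}$ on $L^2(dk)$ is at most (with $da\,db=2\,ds\,d\sigma$)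
$$\iint_{a,b>0}M^2da\,db=32\iint_{|\sigma|<s}q(s)^2q(\sigma)^2ds\,d\sigma=32\Big(\int_0^\infty q^2\Big)^2 .$$
With $u=2x$ we have $q=\frac{\cosh u-1}{2\cosh^2u}$, whose maximum, at $\cosh u=2$, is $\frac18$, and $\int_0^\infty q\,dx=\frac14\int_0^\infty(\mathrm{sech}\,u-\mathrm{sech}^2u)du=\frac14(\frac\pi2-1)$. So $\int q^2\le\frac18\int q=\frac{\pi/2-1}{32}$, and
$$4\iint Mff'\ge-4\sqrt{32}\,\frac{\pi/2-1}{32}\|\tilde f\|^2=-\frac{\pi/2-1}{\sqrt2}\|\tilde f\|^2\ge-\frac\pi7\|\tilde f\|^2,$$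
since $0.404<0.448$. Therefore
$$Q(v_f)\ge\tfrac67\,\pi\int\Big(\lambda-\frac1\lambda\Big)\frac{k^2+\lambda^2}{k^2}f^2dk.\tag{27}$$
If $\lambda\ge\tau$ on $\mathrm{supp}\,f$, then $\lambda-\frac1\lambda\ge\lambda(1-\tau^{-2})$ and (25) gives $Q(v_f)\ge\frac67(1-\tau^{-2})\lambda[v_f]$.

**Step 5: how complete the packets are.** It remains to reach every symmetric $v\in\mathrm{Ran}(I-P_\tau)\cap\mathcal V$ by packets. Let $dm=\frac2\pi\frac{k^2}{k^2+\lambda^2}dk$ on $(0,\infty)$ and, for real $u\in C_c^\infty(0,\infty)$, $(\mathcal Fu)(k)=\int_0^\infty uv_k\,dx$, $\mathcal L(\lambda)=\int_0^\infty ue^{-\lambda x}dx$, $\hat u(k)=\int_0^\infty ue^{ikx}dx$ (not unitary here). We claim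
$$\|\mathcal Fu\|^2_{L^2(dm)}=\|u\|^2-\sqrt2\,\mathcal L_0^2,\qquad\mathcal L_0=\mathcal L(1/\sqrt2).\tag{28}$$
Expressing cosine and sine through $\hat u(\pm k)$,
$$k\,\mathcal Fu=\tfrac12\big[(k+i\lambda)\hat u(k)+(k-i\lambda)\hat u(-k)\big]+k\mathcal L(\lambda),$$
which is odd in $k\in\mathbb R$ (with $\lambda=\sqrt{1+k^2}$ even). Hence $\|\mathcal Fu\|^2=\frac1\pi\int_{\mathbb R}\frac{(k\mathcal Fu)^2}{k^2+\lambda^2}dk$. Expand the square, use $(k+i\lambda)(k-i\lambda)=k^2+\lambda^2$, and identify pairs of terms under $k\mapsto-k$. The product $\hat u(k)\hat u(-k)=|\hat u|^2$ gives $\frac1\pi\cdot\frac12\cdot2\pi\|u\|^2=\|u\|^2$. So $\|\mathcal Fu\|^2=\|u\|^2+\frac2\pi(T_1+T_2+T_3)$ with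
$$T_1=\frac14\int_{\mathbb R}\frac{k+i\lambda}{k-i\lambda}\hat u(k)^2dk,\quad T_2=\int_{\mathbb R}\frac{k\,\mathcal L(\lambda)\hat u(k)}{k-i\lambda}dk,\quad T_3=\frac12\int_{\mathbb R}\frac{k^2\mathcal L(\lambda)^2}{k^2+\lambda^2}dk .$$
Substitute $k=\sinh a$, $\lambda=\cosh a$, $dk=\cosh a\,da$, $a\in\mathbb R$. Then $k-i\lambda=-i\sqrt2\cosh(a+\frac{i\pi}4)$ and $k+i\lambda=i\sqrt2\cosh(a-\frac{i\pi}4)$. We shift the contour by $a\mapsto a+\frac{i\pi}2$. In the strip $0\le\mathrm{Im}\,a\le\frac\pi2$ we have $\mathrm{Im}\sinh a\ge0$ and $\mathrm{Re}\cosh a\ge0$. Integrating by parts in $x$ shows that $\hat u(\sinh a)$ and $\mathcal L(\cosh a)$ are $O(e^{-B|\mathrm{Re}\,a|})$ for every $B$. The only pole is the zero $a=\frac{i\pi}4$ of $\cosh(a+\frac{i\pi}4)$, where that function has derivative $\sinh\frac{i\pi}2=i$. Moreover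
$$\hat u(\sinh(a+\tfrac{i\pi}2))=\hat u(i\cosh a)=\mathcal L(\cosh a),\qquad\mathcal L(\cosh(a+\tfrac{i\pi}2))=\mathcal L(i\sinh a)=\hat u(-\sinh a),$$
and at the pole $\hat u(\sinh\frac{i\pi}4)=\hat u(\frac i{\sqrt2})=\mathcal L_0$, $\mathcal L(\cosh\frac{i\pi}4)=\mathcal L_0$. The integral over $\mathbb R$ minus the shifted one is $2\pi i$ times the residue.

For $T_1$ the integrand is $-\frac14\frac{\cosh(a-i\pi/4)}{\cosh(a+i\pi/4)}\hat u(\sinh a)^2\cosh a$. Since $\cosh(a+\frac{3i\pi}4)=-\cosh(a-\frac{i\pi}4)$, the shifted integral is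
$$\frac14\int\frac{\cosh(a+i\pi/4)}{\cosh(a-i\pi/4)}\mathcal L(\cosh a)^2\,i\sinh a\,da .$$
The quotient equals $\cosh^2(a+\frac{i\pi}4)/(\frac12\cosh2a)=\frac{1+i\sinh2a}{\cosh2a}$. The part odd in $a$ drops out, leaving $-\frac14\int\sinh a\,\tanh2a\,\mathcal L(\cosh a)^2da$. This is $-T_3$, because $\sinh^2a\cosh a=\frac12\sinh a\sinh2a$. The residue is $-\frac14\cdot\frac1i\cdot\mathcal L_0^2\cdot\frac1{\sqrt2}=\frac{i}{4\sqrt2}\mathcal L_0^2$. So $T_1+T_3=2\pi i\cdot\frac i{4\sqrt2}\mathcal L_0^2=-\frac\pi{2\sqrt2}\mathcal L_0^2$.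

For $T_2$ the integrand is $\frac{\sinh a\cosh a}{-i\sqrt2\cosh(a+i\pi/4)}\mathcal L(\cosh a)\hat u(\sinh a)$. The shifted one is $\frac{-\cosh a\sinh a}{i\sqrt2\cosh(a-i\pi/4)}\hat u(-\sinh a)\mathcal L(\cosh a)$, and after $a\mapsto-a$ its integral is $-T_2$. The residue is $\frac{i/2}{-i\sqrt2\cdot i}\mathcal L_0^2=\frac i{2\sqrt2}\mathcal L_0^2$. So $2T_2=2\pi i\cdot\frac i{2\sqrt2}\mathcal L_0^2$, that is, $T_2=-\frac\pi{2\sqrt2}\mathcal L_0^2$.

Altogether $T_1+T_2+T_3=-\frac\pi{\sqrt2}\mathcal L_0^2$, which is (28).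

**Step 6: reduction to packets.** Let $e_0=2^{1/4}e^{-x/\sqrt2}$, of norm $1$ in $L^2(0,\infty)$. Then (28) says $\|\mathcal Fu\|^2=\|u\|^2-|(u,e_0)|^2$. So $\mathcal F$ extends to a partial isometry from $L^2(0,\infty)$ to $L^2(dm)$ with kernel spanned by $e_0$, and $\mathcal F^*\mathcal F$ is the projection onto $e_0^\perp$. The function $e_0$ is an eigenfunction: $e^{-(x+y)/\sqrt2}$ solves the equation and $-\partial_y$ multiplies it by $\frac1{\sqrt2}$, so $\Lambda e_0=\frac1{\sqrt2}e_0$. It is the Example of Section 2.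

For $g\in C_c^\infty((0,\infty))$, $\mathcal F^*g=v_f$ with $f\,dk=g\,dm$. From $\Lambda v_f=v_{\lambda f}$ and density, $(\Lambda-\zeta)^{-1}\mathcal F^*=\mathcal F^*(\lambda-\zeta)^{-1}$ for nonreal $\zeta$. Since resolvents determine spectral measures, $F(\Lambda)\mathcal F^*=\mathcal F^*F(\lambda)$ for bounded Borel $F$, and $\mathcal FF(\Lambda)=F(\lambda)\mathcal F$ by taking adjoints. Applying this to $F=\lambda^{1/2}1_{\{\lambda\le B\}}$ and letting $B\to\infty$ gives $\lambda^{1/2}\mathcal Fv=\mathcal F\Lambda^{1/2}v$ for symmetric $v\in\mathcal V$, and $\Lambda^{1/2}\mathcal F^*g=\mathcal F^*\lambda^{1/2}g$ for $g\in L^2(\lambda\,dm)$.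

Now let $v\in\mathrm{Ran}(I-P_\tau)\cap\mathcal V$ be symmetric, $\tau>1$. Real and imaginary parts are again of this kind and both sides of the claim are additive over them, so let $v$ be real. Since $\frac1{\sqrt2}<\tau$, $v\perp e_0$. So $v=\mathcal F^*\mathcal Fv=\mathcal F^*g$ with $g=1_{\{\lambda\ge\tau\}}\mathcal Fv$, because $v=(I-P_\tau)v$; and $g\in L^2(\lambda\,dm)$. Approximate $g$ in $L^2(\lambda\,dm)$ by real $C_c^\infty$ functions supported in $\{\lambda>\tau\}$. As $\|\Lambda^{1/2}\mathcal F^*g\|\le\|\lambda^{1/2}g\|$ and $\mathcal F^*$ is a contraction, the corresponding packets converge to $v$ in form norm. By (5), $Q$ passes to the limit, and Step 4 gives $Q(v)\ge\frac67(1-\tau^{-2})\lambda[v]$. By (4), $(\ast)$ holds. $\blacksquare$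

## 9. Varying the angle

**Proof of Theorem F.** We move both failure and validity from one angle to nearby ones. For this we compare all forms on one fixed sector.

**Step 1: comparison.** Fix $\alpha_0\in(0,\pi]$ and identify $X_\alpha$ with $X_{\alpha_0}$ by $(r,\theta)\mapsto(r,\theta\alpha_0/\alpha)$. This is an isometry of the boundaries, respects the reflection, and
$$E_\alpha(u)=\frac\alpha{\alpha_0}\int\Big(|u_r|^2+\frac{\alpha_0^2}{\alpha^2}\frac{|u_\theta|^2}{r^2}+|u|^2\Big)r\,dr\,d\theta .$$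
So $|E_\alpha-E_0|\le\eta E_0$ and $|Q_\alpha-Q_0|\le\eta E_0$ with $\eta=\eta(\alpha)\to0$ as $\alpha\to\alpha_0$; index $0$ stands for $\alpha_0$. The trace space is the same for all these $\alpha$. From $\lambda_\alpha[v]\le E_\alpha(J_0v)\le(1+\eta)\lambda_0[v]$ and $\lambda_\alpha[v]=E_\alpha(J_\alpha v)\ge(1-\eta)E_0(J_\alpha v)\ge(1-\eta)\lambda_0[v]$ we get $|\lambda_\alpha-\lambda_0|\le\eta\lambda_0$. As $J_0v-J_\alpha v\in H_0^1$ is $E_\alpha$-orthogonal to $J_\alpha v$,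
$$E_\alpha(J_\alpha v-J_0v)=E_\alpha(J_0v)-\lambda_\alpha[v]\le2\eta\lambda_0[v].$$
With (5) for $Q_\alpha$, and $\eta\le\frac12$,
$$|Q_\alpha(J_\alpha v)-Q_0(J_0v)|\le C\sqrt\eta\,\lambda_0[v].\tag{29}$$

**Step 2: spectral functions converge.** Let $R_\alpha=(\Lambda_\alpha+1)^{-1}$, $u=R_\alpha\xi$, $q=R_0\zeta$. Then $(R_\alpha\xi,\zeta)=(\lambda_0+1)[u,q]$ and $(R_0\xi,\zeta)=(\xi,q)=(\lambda_\alpha+1)[u,q]$, so
$$((R_\alpha-R_0)\xi,\zeta)=(\lambda_0-\lambda_\alpha)[u,q].$$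
The Hermitian form $\lambda_0-\lambda_\alpha$ is bounded by $\eta\lambda_0$ on the diagonal, hence by $\eta\lambda_0[u]^{1/2}\lambda_0[q]^{1/2}$ off it. Moreover $\lambda_0[q]\le\|\zeta\|^2$ and $\lambda_0[u]\le(1-\eta)^{-1}\lambda_\alpha[u]\le2\|\xi\|^2$. So $\|R_\alpha-R_0\|\le C\eta$. A function $f\in C_c([0,\infty))$ is, by Weierstrass, a uniform limit of polynomials in $(1+\lambda)^{-1}$, so $f(\Lambda_\alpha)\to f(\Lambda_0)$ in norm.

**Step 3: failure is open.** Let $\alpha_0\in(0,\pi)$, $Q_0(J_0v)<0$ with symmetric $v\in\mathrm{Ran}(I-P^0_{\tau_1})$, $1<\tau<\tau_1$. Let $f$ be continuous with $0\le f\le1$, $f=1$ on $[0,\tau]$, $f=0$ on $[\tau_1,\infty)$. Then $\|P^\alpha_\tau v\|\le\|f(\Lambda_\alpha)v\|\to\|f(\Lambda_0)v\|=0$, and $\lambda_\alpha[P^\alpha_\tau v]\le\tau\|P^\alpha_\tau v\|^2\to0$. By (5) and (29), $Q_\alpha(J_\alpha(I-P^\alpha_\tau)v)\to Q_0(J_0v)<0$. So $(\ast)$ fails at $\tau$ for $\alpha$ near $\alpha_0$.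 Theorem A provides an interval $(0,\alpha_0(\tau))$ of failure for any fixed $\tau\in(1,\tau_*)$, and Theorem B with the present step gives neighborhoods of all $\pi/(2n+1)$, $n\ge1$. This is the stated open set.

**Step 4: validity persists at slightly larger $\tau$.** Let $\alpha_0\in(0,\pi]$, $\tau>\tau'>1$, and suppose $Q_0(J_0v)\ge\vartheta\lambda_0[v]$, $\vartheta>0$, for symmetric $v\in\mathrm{Ran}(I-P^0_{\tau'})\cap\mathcal V$. Let $v\in\mathrm{Ran}(I-P^\alpha_\tau)\cap\mathcal V$ be symmetric, and take $f$ continuous with $0\le f\le1$, $f=1$ on $[0,\tau']$, $f=0$ on $[\tau,\infty)$. As $f(\Lambda_\alpha)v=0$,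
$$\|P^0_{\tau'}v\|\le\|f(\Lambda_0)v\|=\|(f(\Lambda_0)-f(\Lambda_\alpha))v\|=o(1)\|v\|,\qquad\|v\|^2\le\tau^{-1}\lambda_\alpha[v],$$
with $o(1)$ as $\alpha\to\alpha_0$ uniformly in $v$. So $\lambda_0[P^0_{\tau'}v]\le\tau'\|P^0_{\tau'}v\|^2=o(1)\lambda_\alpha[v]$. Apply the hypothesis to $(I-P^0_{\tau'})v$ and use (5): $Q_0(J_0v)\ge(\vartheta-o(1))\lambda_0[v]$. Then (29) gives $Q_\alpha(J_\alpha v)\ge(\vartheta-o(1))\lambda_\alpha[v]$. By (4), $(\ast)$ holds at $\tau$ for all $\alpha$ near $\alpha_0$.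

**Step 5: semicontinuity and the two limits.** Let $\alpha_0\in(0,\pi)$ and $\tau>\tau_c(\alpha_0)$, and choose $\tau'\in(\tau_c(\alpha_0),\tau)$. By (4), $(\ast)$ at $\tau'$ is the hypothesis of Step 4, so $\tau_c(\alpha)\le\tau$ for $\alpha$ near $\alpha_0$. This is upper semicontinuity. By Theorem E, $\tau_c(\pi/2)=1$, and since $\tau_c\ge1$ always, $\tau_c(\alpha)\to1$ as $\alpha\to\pi/2$. Finally take $\alpha_0=\pi$. By (1), in the half-plane $Q(v)=\int(\kappa-\kappa^{-1})|\hat v|^2dk\ge(1-\tau'^{-2})\lambda[v]$ on $\mathrm{Ran}(I-P_{\tau'})\cap\mathcal V$ for every $\tau'>1$. So Step 4 gives $\tau_c(\alpha)\to1$ as $\alpha\to\pi^-$. $\blacksquare$
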